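# Threefolds with bounded Iitaka volume over an unbounded set of surfaces

All varieties are over $\mathbb C$.

## 1. Elliptic surfaces over $\mathbb P^1$ with four multiple fibers

Fix an integer $m\ge 3$ and four distinct points $p_i=\{x=a_i\}$, $i=1,\dots,4$, of $\mathbb P^1$, all different from $\infty$. Let $\Gamma$ be the smooth projective curve with equation
$$y^m=\frac{(x-a_1)(x-a_2)}{(x-a_3)(x-a_4)} .$$
The right-hand side has a simple zero, so the equation is irreducible over $\mathbb C(x)$. The map $c:\Gamma\to\mathbb P^1$, $(x,y)\mapsto x$, is a cyclic cover with group $G=\mu_m$ acting on $y$. It is totally ramified over the four points $p_i$ and unramified elsewhere.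

Let $E$ be an elliptic curve, and let $G\cong\mathbb Z/m$ act on $E$ by translations, a generator acting as translation by a point of order $m$. The diagonal action of $G$ on $E\times\Gamma$ is free, because it is already free on $E$. So
$$X=(E\times\Gamma)/G$$
is a smooth projective surface, and $q:E\times\Gamma\to X$ is étale. The map to $\Gamma/G=\mathbb P^1$ gives $f:X\to\mathbb P^1$. Over a point outside $\{p_1,\dots,p_4\}$ the fiber is $(E\times G)/G\cong E$. Since $c^*p_i$ is $m$ times a point and $q$ is étale, $f^*p_i$ is $m$ times a reduced curve: $f$ has four fibers of multiplicity $m$.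

We compute the plurigenera of $X$. Since $q$ is étale, $H^0(X,kK_X)=H^0(E\times\Gamma,kK_{E\times \Gamma})^G$. By Künneth this space is $\bigl(H^0(E,kK_E)\otimes H^0(\Gamma,kK_\Gamma)\bigr)^G$, and translations act trivially on the invariant form of $E$. What remains is $H^0(\Gamma,kK_\Gamma)^G$. An invariant rational $k$-differential on $\Gamma$ is $c^*\omega$ for a rational $k$-differential $\omega$ on $\mathbb P^1$, since its quotient by $c^*(dx)^k$ is an invariant function. Near $p_i$ write $t=u^m$ and $\omega=\eta(t)\,dt^k$. Then $c^*\omega=m^k\eta(u^m)u^{k(m-1)}du^k$ is holomorphic exactly when $m\operatorname{ord}\eta+k(m-1)\ge0$, that is, when $\operatorname{ord}\eta\ge-\lfloor k(1-\frac1m)\rfloor$. Hence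
$$h^0(X,kK_X)=\max\Bigl(0,\ -2k+4\bigl\lfloor k(1-\tfrac1m)\bigr\rfloor+1\Bigr).$$
For $m=3$ and $k=1,2,3$ this gives $0,1,3$. As $k\to\infty$,
$$\frac{h^0(X,kK_X)}{k}\longrightarrow -2+4\Bigl(1-\frac1m\Bigr)=2-\frac4m .$$
When $m\mid k$, the sections of $kK_X$ are those of $\mathcal O_{\mathbb P^1}(k(2-\frac4m))$, so $\operatorname{Proj}\bigoplus_kH^0(X,kK_X)=\mathbb P^1$.

We thus have infinitely many surfaces, with arbitrarily high fiber multiplicities, whose canonical rings grow at a rate below $2$. The multiplicities escape to infinity and the growth rate does not notice, because they enter only through $-\frac4m$. Yet the base, the Proj of the canonical ring, is $\mathbb P^1$ every time. Does a bound on the growth rate always confine the base to a bounded family? We will see that a base curve is always confined in this way, and that a base surface under a smooth threefold is not.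

## 2. Pairs, Iitaka volume, bounded families, and the two theorems

**Definition (Iitaka volume).** Let $X$ be a normal projective variety and $D$ a $\mathbb Q$-Cartier divisor. If the Iitaka dimension $\kappa(D)\ge0$, put
$$\operatorname{Ivol}(D)=\limsup_{m\to\infty}\frac{\kappa(D)!\,h^0(X,\mathcal O_X(\lfloor mD\rfloor))}{m^{\kappa(D)}};$$
if $\kappa(D)=-\infty$, put $\operatorname{Ivol}(D)=0$.

In Section 1, $\kappa(K_X)=1$ and $\operatorname{Ivol}(K_X)=2-\frac4m$.

**Definition (pairs and $\epsilon$-lc).** A pair $(X,B)$ is a normal projective variety $X$ with an effective $\mathbb Q$-divisor $B$ such that $K_X+B$ is $\mathbb Q$-Cartier. For a birational morphism $\mu:X'\to X$ from a normal variety, the log discrepancies $a(E,X,B)$ of the prime divisors $E\subset X'$ are defined by $K_{X'}=\mu^*(K_X+B)+\sum_E(a(E,X,B)-1)E$. For $\epsilon>0$, the pair is $\epsilon$-lc if $a(E,X,B)\ge\epsilon$ for every divisor $E$ over $X$.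

A prime divisor on $X$ with coefficient $\beta$ in $B$ has log discrepancy $1-\beta\le1$. So for $\epsilon>1$ there are no $\epsilon$-lc pairs. If $X$ is smooth and $B=0$, then $K_{X'}-\mu^*K_X$ is effective for every $\mu$ with $X'$ smooth, so all log discrepancies are $\ge1$; for example, blowing up a point of a smooth surface gives $a=2$.

**Definition (DCC).** A set of numbers is DCC if it contains no strictly decreasing infinite sequence. For instance $\{1-\frac1m\}_{m\ge1}$ is DCC, and $\{\frac1m\}_{m\ge1}$ is not.

**Definition (bounded family).** A set of varieties is a bounded family if there is a projective morphism $\mathcal Z\to\mathcal T$ of schemes of finite type such that every member of the set is isomorphic to some fiber of it (over a closed point, since the members are varieties over $\mathbb C$).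

Smooth projective curves of genus $\gamma\le\gamma_0$ form a bounded family: a line bundle of degree $2\gamma+1$ embeds such a curve in $\mathbb P^{\gamma+1}$ with Hilbert polynomial $(2\gamma+1)t+1-\gamma$, and Hilbert schemes are of finite type. By contrast, the projective cones over rational normal curves of degree $k=2,3,\dots$ are not bounded. The vertex has embedding dimension $k+1$, whereas in a family of finite type $\Omega_{\mathcal Z/\mathcal T}$ is locally generated by a uniformly bounded number of elements.

**Setting.** Fix $d\in\mathbb N$, $\epsilon,v\in\mathbb Q_{>0}$ and a DCC set $\mathcal I\subset[0,1]\cap\mathbb Q$. Let $\mathfrak F(d,\epsilon,v,\mathcal I)$ be the set of varieties $Z$ for which there is a pair $(X,B)$ such that: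

1. $(X,B)$ is $\epsilon$-lc with $\dim X=d$, and the coefficients of $B$ are in $\mathcal I$;
2. $0<\operatorname{Ivol}(K_X+B)<v$;
3. $f:X\dashrightarrow Z$ is the Iitaka fibration associated with $K_X+B$, where $Z=\operatorname{Proj}\bigoplus_{m\ge0}H^0(X,\mathcal O_X(\lfloor m(K_X+B)\rfloor))$.

The conjecture is that $\mathfrak F(d,\epsilon,v,\mathcal I)$ is a bounded family. When $K_X+B$ is big this is known, by Hacon–McKernan–Xu. Write $B^h$ for the horizontal part of $B$: the sum, with coefficients, of the components of $B$ that dominate $Z$. The problem, from Zhan Li, "Boundedness of the base varieties of certain fibrations", arXiv:2002.06565 (2020), is the case $d=3$, $\dim Z=2$, $B^h=0$: for fixed $\epsilon,v,\mathcal I$, prove or disprove that the resulting set of $Z$ is bounded. It is not.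

**Theorem A.** For every integer $n\ge2$ there is a smooth projective threefold $X_n$ with $K_{X_n}$ semiample and $\kappa(K_{X_n})=2$, whose Iitaka fibration is a morphism $f_n:X_n\to Z_n$ onto a normal projective surface, such that
$$\operatorname{Ivol}(K_{X_n})=\tfrac{16}3-\tfrac4n,$$
and $Z_n$ has a singular point that is étale locally $xy=z^n$ (type $A_{n-1}$). The set $\{Z_n\}_{n\ge2}$ is not bounded.

Consequently, for every $\epsilon\in(0,1]\cap\mathbb Q$, every DCC set $\mathcal I$ and every rational $v\ge\frac{16}3$, the set of $Z$ in the problem is not bounded. Indeed, take $B=0$: then $B^h=0$, the condition on coefficients is vacuous, and all log discrepancies are $\ge1\ge\epsilon$. (If one counts $0$ as a coefficient, assume $0\in\mathcal I$; the same convention applies below.)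

**Theorem B.** Let $\mathfrak F_e(d,\epsilon,v,\mathcal I)\subset\mathfrak F(d,\epsilon,v,\mathcal I)$ be the subset with $\dim Z=e$, $0\le e\le d$. It is bounded for all $\epsilon,v,\mathcal I$ if and only if $e\in\{0,1,d\}$. If $2\le e\le d-1$, it is unbounded for every $\epsilon\in(0,1]$, every $\mathcal I$ and every $v\ge e!\,2^{e+1}/3$, already for $X$ smooth and $B=0$.

So $(d,\dim Z)=(3,2)$ is the lowest-dimensional case in which the general conjecture fails, and it fails whenever $2\le\dim Z\le d-1$.

## 3. Reading the Iitaka volume off the base

Three short lemmas turn "$K_X$ is pulled back from an ample class" into everything we need about the Iitaka fibration.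

**Lemma 1.** Let $f:X\to Z$ be a surjective morphism of projective varieties with $X$ and $Z$ normal and general fiber connected. Then $f_*\mathcal O_X=\mathcal O_Z$.

*Proof.* Let $X\to Z'\to Z$ be the Stein factorization. Since $X$ is irreducible, $Z'$ is integral. Over a general point the number of points of $Z'$ is the number of connected components of the fiber, which is one. In characteristic zero the finite map $Z'\to Z$ is then birational, and as $Z$ is normal it is an isomorphism. $\square$

**Lemma 2.** Let $q:\tilde X\to X$ be finite étale of degree $\delta$ between smooth projective varieties, and $D$ a $\mathbb Q$-divisor on $X$ with $q^*D\sim_{\mathbb Q}0$. Then $D\sim_{\mathbb Q}0$.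

*Proof.* Some positive multiple of $q^*D$ is principal. The push-forward of the divisor of a function is the divisor of its norm, so a multiple of $q_*q^*D=\delta D$ is principal. $\square$

**Lemma 3.** Let $X$ be smooth projective, $f:X\to Z$ a surjective morphism onto a normal projective variety of dimension $e\ge1$ with $f_*\mathcal O_X=\mathcal O_Z$, and suppose $K_X\sim_{\mathbb Q}f^*H$ with $H$ an ample $\mathbb Q$-Cartier divisor class. Then $K_X$ is semiample, $\kappa(K_X)=e$, $Z=\operatorname{Proj}\bigoplus_mH^0(X,mK_X)$, $f$ is the Iitaka fibration, and $\operatorname{Ivol}(K_X)=H^e$.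

*Proof.* Choose $r\ge1$ with $rH$ Cartier and $rK_X\sim f^*(rH)$. By the projection formula, $H^0(X,krK_X)=H^0(Z,krH)$ for all $k\ge0$. For $k\gg0$ the system $|krK_X|$ is base point free and defines $f$ followed by the embedding of $Z$ by $|krH|$. Since Proj of a graded ring equals Proj of any Veronese subring, all statements except the last follow. By asymptotic Riemann–Roch, $e!\,h^0(X,krK_X)/(kr)^e\to H^e$.

It remains to see that the limsup over all $m$ is not larger. Fix a residue class $c$ modulo $r$. If $H^0(X,mK_X)=0$ for all $m\equiv c$, this class contributes nothing. Otherwise take $m_2\equiv c$ with $H^0(X,m_2K_X)\ne0$ and put $m_1=(r-1)m_2\equiv-c$. Then $H^0(X,m_1K_X)\ne0$, and multiplication by a nonzero section gives $h^0(mK_X)\le h^0((m+m_1)K_X)$ for all $m\equiv c$. Here $r\mid m+m_1$ and $m_1$ does not depend on $m$, so the limsup along this class is at most $H^e$. $\square$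

## 4. Bases of dimension $0$, $1$ and $d$

These are the bounded cases of Theorem B. If $e=0$, then $Z$ is a point. If $e=d$, then $K_X+B$ is big, and this is the theorem of Hacon–McKernan–Xu quoted above.

Let $e=1$, so $Z$ is a projective curve. We show that $Z$ is smooth of genus
$$\gamma\le\max\Bigl\{1,\frac{v+2}2\Bigr\};\tag{1}$$
this suffices, since smooth curves of bounded genus form a bounded family. Write $D=K_X+B$ and regard $R_m:=H^0(X,\lfloor mD\rfloor)$ as the set of $\varphi\in\mathbb C(X)$ with $\varphi=0$ or $\operatorname{div}\varphi+mD\ge0$. Let $R=\bigoplus_m R_m$.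

**Step 1.** *We show that $Z$ is smooth and that $\mathbb C(Z)$ is algebraically closed in $\mathbb C(X)$.* Let $0\ne s\in R_k$ with $k\ge1$, and put $\Delta=\operatorname{div}s+kD\ge0$. An element of the degree-zero localization $R_{(s)}$ is $\varphi=\sigma/s^j$ with $\sigma\in R_{jk}$, and the condition on $\sigma=\varphi s^j$ reads $\operatorname{div}\varphi+j\Delta\ge0$. Letting $j$ grow, and using that $X$ is normal, we get $R_{(s)}=\mathcal O(X\setminus\operatorname{Supp}\Delta)$. This ring is integrally closed in $\mathbb C(X)$, because $X$ is normal. So $Z$, which is covered by the sets $\operatorname{Spec}R_{(s)}$, is a normal projective curve, hence smooth. If $h\in\mathbb C(X)$ is algebraic over $\mathbb C(Z)=\operatorname{Frac}R_{(s)}$, some nonzero multiple of $h$ by an element of $R_{(s)}$ is integral over $R_{(s)}$, so lies in $R_{(s)}$; thus $h\in\mathbb C(Z)$. We also record: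
$$\sigma,\sigma'\in R_j\setminus\{0\},\ j\ge1\quad\Longrightarrow\quad\sigma/\sigma'\in\mathbb C(Z),\tag{2}$$
because $\sigma/\sigma'=(\sigma\sigma'^{\,k-1}s^{-j})/(\sigma'^{\,k}s^{-j})$ is a quotient of two elements of $R_{(s)}$.

From now on assume $\gamma\ge2$.

**Step 2.** *We pass to a log smooth model without changing sections.* Let $\mu:X'\to X$ be a log resolution of $(X,B)$ on which $f$ becomes a morphism $g:X'\to Z$. Put $B'=\mu_*^{-1}B+\operatorname{Exc}(\mu)$, with $\operatorname{Exc}(\mu)$ reduced, and $D'=K_{X'}+B'$. By the definition of log discrepancies,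
$$D'=\mu^*D+\sum_{E\ \mu\text{-exceptional}}a(E,X,B)\,E ,$$
and all $a(E,X,B)\ge\epsilon>0$. Let $m_0$ be such that $m_0D$ is Cartier and $m_0B'$ is integral. For $m_0\mid m$ we have $H^0(X',mD')=H^0(X,mD)=R_m$ inside $\mathbb C(X)$: since $\mu_*D'=D$, the left side is contained in the right; conversely, $\operatorname{div}\varphi+mD\ge0$ on $X$ gives $\operatorname{div}\varphi+m\mu^*D\ge0$ on $X'$, and $mD'-m\mu^*D$ is effective. By Step 1 and Stein factorization, $g_*\mathcal O_{X'}=\mathcal O_Z$.

**Step 3.** *We show that $\mathcal F_m:=g_*\mathcal O_{X'}(mD')$ is a line bundle for all sufficiently divisible $m$.* It is torsion-free on a smooth curve, so locally free, and it is nonzero since it has a nonzero section when $m$ is sufficiently divisible. Suppose its rank is at least $2$.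

Since $\mathbb C(Z)\neq\mathbb C$, there are $\sigma_0,\sigma_1\in R_k$ with nonconstant ratio; replacing them by $\sigma_0^{m_0}$ and $\sigma_1\sigma_0^{m_0-1}$ we may assume $m_0\mid k$. By (2), $\sigma_1/\sigma_0=h\in\mathbb C(Z)$. Let $Q$ be the polar divisor of $h$ on $Z$, so $\deg Q>0$. With $\Delta_i=\operatorname{div}\sigma_i+kD'\ge0$ on $X'$ we have $\operatorname{div}(g^*h)=\Delta_1-\Delta_0$, whose polar part is $g^*Q$. Hence $\Delta_0\ge g^*Q$, so $\sigma_0^j$ is a nonzero section of $jkD'-jg^*Q$.

For $j\gg0$ the sheaf $\mathcal F_m\otimes\mathcal O_Z(jQ)$ is globally generated of rank $\ge2$. So there are $\alpha,\beta\in H^0(X',mD'+jg^*Q)$ that are linearly independent over $\mathbb C(Z)$. Then $\alpha\sigma_0^j$ and $\beta\sigma_0^j$ lie in $H^0(X',(m+jk)D')=R_{m+jk}$, and their ratio is not in $\mathbb C(Z)$. This contradicts (2).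

**Step 4.** *We bound $\deg\mathcal F_m$ from below by positivity.* We use weak positivity for log canonical log smooth pairs (F. Campana, *Orbifolds, special varieties and classification theory*, Ann. Inst. Fourier 54 (2004), Thm. 4.13): for a fibration $g:X'\to Z$ of smooth projective varieties, $(X',B')$ log smooth and lc, and $mB'$ integral, the sheaf $g_*\mathcal O(m(K_{X'/Z}+B'))$ is weakly positive. For a line bundle $\mathcal L$ on a curve this means: for an ample $\mathcal A$ and every $\alpha>0$ there is $\beta>0$ such that $\mathcal L^{\alpha\beta}\otimes\mathcal A^\beta$ has a nonzero section. Then $\alpha\deg\mathcal L+\deg\mathcal A\ge0$ for all $\alpha$, so $\deg\mathcal L\ge0$. Here the coefficients of $B'$ are at most $1$ and its support has simple normal crossings, so the theorem applies; by the projection formula its sheaf is $\mathcal F_m\otimes\mathcal O_Z(-mK_Z)$. So $\deg\mathcal F_m\ge m(2\gamma-2)$.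

**Step 5.** *We count sections.* By Riemann–Roch on $Z$, for all sufficiently divisible $m$,
$$h^0(X,mD)=h^0(Z,\mathcal F_m)\ge m(2\gamma-2)+1-\gamma .$$
As $\kappa(D)=1$, dividing by $m$ and letting $m\to\infty$ gives $2\gamma-2\le\operatorname{Ivol}(K_X+B)<v$. This proves (1). $\square$

## 5. When an exceptional curve survives on the base

For curves, large multiplicities did no harm, because a curve has no birational modifications. A surface does. We look for surfaces that are all modifications of one fixed surface and acquire worse and worse singularities.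

We use standard toric notation. A lattice $N$ and a fan give a toric variety with a divisor $D_\rho$ for each ray $\rho$; let $v_\rho$ be the primitive generator of $\rho$ in $N$. On a complete toric surface every fan is simplicial, so all divisors are $\mathbb Q$-Cartier. A $\mathbb Q$-divisor $\sum a_\rho D_\rho$ corresponds to the function $\ell$ that is linear on cones with $\ell(v_\rho)=a_\rho$, and its pullback along a toric morphism has coefficients given by the same function, composed with the map of lattices and evaluated at the new primitive generators. (On each cone, $\ell$ is the exponent of a local equation.) The canonical divisor is $-\sum D_\rho$. For adjacent rays, $D_\rho\cdot D_{\rho'}=1/|\det(v_\rho,v_{\rho'})|$; for distinct non-adjacent rays the product is $0$.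

**The surface $W_n$.** Fix $n\ge2$, $N=\mathbb Z^2$ and $w=(1,n)$. Let $T=\mathbb P^1\times\mathbb P^1$, with rays spanned by $\pm e_1,\pm e_2$, and let $W=W_n$ have rays spanned by
$$e_1,\ w,\ e_2,\ -e_1,\ -w,\ -e_2$$
(fan $\Sigma$). The rays of $\pm w$ lie in the interiors of quadrants, so the induced morphism $\pi:W\to T$ is an isomorphism away from the torus-fixed points of $T$. The dual of the cone $\langle e_1,w\rangle$ is $\{(s,t):s\ge0,\ s+nt\ge0\}$. Its lattice points are generated by $(0,1),(n,-1),(1,0)$: if $t\ge0$ then $(s,t)=s(1,0)+t(0,1)$, and if $t<0$ then $(s,t)=|t|(n,-1)+(s-n|t|)(1,0)$. Since $(0,1)+(n,-1)=n(1,0)$, the semigroup ring is a quotient of $\mathbb C[x,y,z]/(xy-z^n)$; both are two-dimensional domains, so they are equal. Thus this chart of $W$ is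
$$V=\operatorname{Spec}\mathbb C[x,y,z]/(xy-z^n),$$
and its singular point, of type $A_{n-1}$, lies over a fixed point of $T$.

**Intersection numbers.** Let $D_{\pm1},D_{\pm2},E_\pm$ be the divisors of $\pm e_1,\pm e_2,\pm w$. Let $\mathcal O(1,0)$ and $\mathcal O(0,1)$ be the classes on $T$ of the divisors of $e_1$ and $e_2$, with pullbacks $F_1,F_2$ to $W$. The divisor of $e_1$ on $T$ corresponds to the function $\max(s,0)$ of $(s,t)\in N$, which equals $1$ at $w$ and $0$ at $-w$, so $F_1\sim D_1+E_+$. Arguing in the same way for the other three rays,
$$D_{\pm1}\sim F_1-E_\pm,\qquad D_{\pm2}\sim F_2-nE_\pm .\tag{3}$$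
Moreover $F_1F_2=1$, $F_i^2=0$, $F_iE_\pm=0$ and $E_+E_-=0$. Since $D_1E_+=1/|\det(e_1,w)|=\frac1n$ and $F_1E_+=0$, (3) gives $E_+^2=-\frac1n$, and by symmetry $E_-^2=-\frac1n$.

**A numerical test.** In Section 1 the canonical divisor of $X$ was $\mathbb Q$-equivalent to the pullback of $K_{\mathbb P^1}+\sum(1-\frac1m)p_i$. The analogue over $W$ has multiplicity $m_1$ along $D_{\pm1}$, $m_2$ along $D_{\pm2}$ and $m_w$ along $E_\pm$. Because $K_W=-\sum D_\rho$, we have $K_W+\sum(1-\frac1{m_\rho})D_\rho=-\sum\frac1{m_\rho}D_\rho$, which is never positive. So we also need a positive contribution $\pi^*M$ from $T$, which a double cover will supply. The class that must be ample is then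
$$A_{\mathbf m}=\pi^*M-P_{\mathbf m},\qquad P_{\mathbf m}=\tfrac1{m_1}(D_1+D_{-1})+\tfrac1{m_2}(D_2+D_{-2})+\tfrac1{m_w}(E_++E_-).$$
The critical curves are $E_\pm$, on which $\pi^*M$ has degree $0$. With $D_1E_+=\frac1n$ and $D_2E_+=1$ we find
$$A_{\mathbf m}\cdot E_\pm=\frac1n\Bigl(\frac1{m_w}-\frac1{m_1}-\frac n{m_2}\Bigr).\tag{4}$$

The obvious first attempt is to fix one finite group $G$, hence one type of cover, and let only $n$ grow. In a toric cover given by a sublattice $N'\subset N$ with $N/N'$ of order $|G|$, the multiplicity $m_\rho$ is the order of $v_\rho$ in $N/N'$, so $m_2\le|G|$. Once $n\ge|G|$, we get $\frac n{m_2}\ge1\ge\frac1{m_w}$, and (4) is negative. The attempt stops exactly here: $A_{\mathbf m}$ is not ample, and the curve $E_\pm$ that carries the singularity cannot survive on the base.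

Formula (4) also says what to do: $m_2$ must grow at least like $n$. Growing multiplicities do not raise the volume without limit. If $A_{\mathbf m}$ is ample and $M$ is nef, then, as $P_{\mathbf m}$ is effective,
$$A_{\mathbf m}^2\le A_{\mathbf m}\cdot\pi^*M\le(\pi^*M)^2=M^2 .$$

To keep $m_w=1$, take $N'$ to contain $w$. For $N'=\mathbb Zw+\mathbb Z\,jn\,e_2$ the orders are $m_w=1$, $m_2=jn$ and $m_1=j$ (since $(s,0)=sw-sn\,e_2$ lies in $N'$ iff $j\mid s$). Then (4) equals $\frac1n(1-\frac2j)$. It is negative for $j=1$. For $j=2$ it is $0$, and with $M=\mathcal O(2,1)$ formula (3) gives $A_{\mathbf m}\sim_{\mathbb Q} F_1+(1-\frac1n)F_2$, which is pulled back from $T$: the curves $E_\pm$ are contracted. The first value that works is $j=3$.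

## 6. The cyclic cover of index $3n$

Put
$$N'=\mathbb Za+\mathbb Zb\subset N,\qquad a=w=(1,n),\quad b=(0,3n).$$
Since $(a,e_2)$ is a basis of $N$ and $b=3n\,e_2$, the quotient $N/N'$ is cyclic of order $3n$. In the bases $(a,b)$ and $(a,e_2)$ the map of tori $N'\otimes\mathbb C^*\to N\otimes\mathbb C^*$ is $(s,t)\mapsto(s,t^{3n})$. Its kernel
$$G=\ker(N'\otimes\mathbb C^*\to N\otimes\mathbb C^*)\cong\mu_{3n}$$
is cyclic of order $3n$, and the map is an étale $G$-torsor.

The toric surface with lattice $N'$ and fan $\Sigma$ is singular. We need a smooth model whose canonical class is still pulled back from $W$. Let $\hat W$ be the toric surface with lattice $N'$ and rays, in cyclic order,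
$$a,\ b,\ b-a,\ b-2a,\ b-3a,\ -a,\ -b,\ a-b,\ 2a-b,\ 3a-b .$$

**Step 1.** *We check that $\hat W$ is a smooth projective surface.* In the basis $(a,b)$ the first six vectors are $(1,0),(0,1),(-1,1),(-2,1),(-3,1),(-1,0)$. Consecutive determinants are all $1$; for example, $\det(b-3a,-a)=(-3)\cdot0-1\cdot(-1)=1$. These vectors run through the upper half-plane once, and the rest is the image under $-1$. So the fan is complete and smooth, and a complete toric surface is projective.

**Step 2.** *We check that $\hat W$ maps to $W$.* In $N$-coordinates the first six vectors are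
$$(1,n),\ (0,3n),\ (-1,2n),\ (-2,n),\ (-3,0),\ (-1,-n),$$
and $3a-b=(3,0)$. All six rays of $\Sigma$ occur, so the fan of $\hat W$ refines $\Sigma$. The additional rays, those of $\pm(b-a)$ and $\pm(b-2a)$, lie inside $\pm\langle e_2,-e_1\rangle$. We get toric morphisms
$$\hat W\xrightarrow{\ \hat p\ }W\xrightarrow{\ \pi\ }T,\qquad\varphi=\pi\hat p .$$
The group $G$ acts on $\hat W$ as a subgroup of its torus, $\hat p$ is $G$-invariant, and over the open torus it is an étale $G$-torsor. The rays of $\hat W$ not spanned by $\pm e_1,\pm e_2$ lie in the interiors of quadrants, so $\varphi$ sends their divisors to fixed points of $T$.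

**Step 3.** *We compute $K_{\hat W}$ as a pullback.* Let $m_\rho v_\rho$ be the primitive generator in $N'$ of a ray $\rho$ of $\Sigma$. From $3a-b=(3,0)$, $b=(0,3n)$ and $a=w$,
$$m_{\pm e_1}=3,\qquad m_{\pm e_2}=3n,\qquad m_{\pm w}=1 .$$
Put $P=\sum_\rho\frac1{m_\rho}D_\rho$ on $W$. Its function $\ell$ satisfies $\ell(m_\rho v_\rho)=1$ for every ray $\rho$ of $\Sigma$. On the remaining generators,
$$b-a=\tfrac23b+\tfrac13(b-3a),\qquad b-2a=\tfrac13b+\tfrac23(b-3a),$$
and $\ell$ is linear on the cone $\langle e_2,-e_1\rangle$, which contains $b$ and $b-3a=(-3,0)$, both with value $1$. So $\ell=1$ there too, and likewise at the negatives. Hence $\ell$ is $1$ at all ten primitive generators, which means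
$$\hat p^*P=\sum_{\hat\rho}\hat D_{\hat\rho}=-K_{\hat W}.\tag{5}$$

## 7. The double covers and the threefold

Recall that a line bundle $\mathcal L$ on a variety $U$ and a nonzero section of $\mathcal L^2$ with divisor $\mathcal R$ define a finite flat double cover $\operatorname{Spec}_U(\mathcal O\oplus\mathcal L^{-1})\to U$. Locally it is $s^2=g$, with $g$ an equation of $\mathcal R$. It is étale off $\mathcal R$ and compatible with base change. If $U$ and $\mathcal R$ are smooth, so is the cover, and its canonical class is the pullback of $K_U+\mathcal L$.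

Let $M=\mathcal O_T(2,1)$ and let $R\in|2M|$ be general. By Bertini, $R$ is smooth, avoids the four torus-fixed points of $T$, and meets the toric boundary transversally. These conditions do not involve $n$, so we may use the same $R$ for all $n$. Let $Y\to T$ be the double cover branched along $R$, and set
$$Z=Z_n:=W\times_TY\xrightarrow{\ \psi\ }W,\qquad S:=\hat W\times_TY\xrightarrow{\ h\ }\hat W,\qquad\tau=\hat p\times\mathrm{id}:S\to Z .$$
Then $\psi\tau=\hat ph$. All of $Y,Z,S$ are finite over projective surfaces, hence projective.

(The first degree of $M$ cannot be lowered to $1$: for $M=\mathcal O(1,1)$ the class $\pi^*M-P$ would be $\frac13F_1+(1-\frac2{3n})F_2-\frac13(E_++E_-)$, of degree $\frac13-n\cdot\frac1{3n}=0$ on $D_{\pm2}$.)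

**Step 1.** *We show that $S$ is a smooth irreducible surface.* It is the double cover of $\hat W$ branched along $\hat R=\varphi^*R\in|2\varphi^*M|$, so for smoothness it suffices that $\hat R$ is smooth.

Over the open torus $\varphi$ is étale, and over fixed points there is nothing to check, since $R$ avoids them. At a boundary point of $T$ that is not fixed, let $v$ be the primitive vector of $N$ spanning the ray, choose a basis $(v,u)$ of $N$, let $mv$ be primitive in $N'$ on the same ray, and complete it to a basis $(mv,\,cv+\delta u)$ of $N'$ with $\delta\ne0$; replacing the second vector by its negative, we may take $\delta\ge1$. The only cones of the fan of $\hat W$ that map into this ray are $0$ and the ray itself. So over the corresponding chart $\mathbb C\times\mathbb C^*$ of $T$ the map is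
$$\varphi:\mathbb C\times\mathbb C^*\to\mathbb C\times\mathbb C^*,\qquad(x',y')\mapsto(x,y)=(x'^{\,m}y'^{\,c},\,y'^{\,\delta}).$$
Let $g$ be a local equation of $R$. Transversality to $x=0$ says $\partial g/\partial y\ne0$ at the points of $R$ with $x=0$. At a point of $\hat R$ with $x'=0$ the $x$-coordinate contributes nothing to the $y'$-derivative, as $m\ge1$, and
$$\frac{\partial(g\circ\varphi)}{\partial y'}=\frac{\partial g}{\partial y}\,\delta\,y'^{\,\delta-1}\ne0 .$$
So $\hat R$ is smooth.

Irreducibility: $\hat R$ is nonempty, since $\varphi$ is surjective, and reduced. So its local equation vanishes to order one along a component of $\hat R$ and is not a square in the function field. The generic fiber of $h$ is therefore the spectrum of a field. As $h$ is finite flat, every component of $S$ dominates $\hat W$, so $S$ is irreducible. The same argument with $R$ in place of $\hat R$ shows that $Y$ is smooth and irreducible.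

**Step 2.** *We show that $Z$ is a normal irreducible surface with an $A_{n-1}$ point.* Near $\pi^{-1}$ of the fixed points, $\psi$ is étale over the normal surface $W$, because $R$ avoids the fixed points. Elsewhere $\pi$ is an isomorphism onto its image, so $Z$ is an open subset of the smooth irreducible surface $Y$. Hence $Z$ is normal. Since $\psi$ is finite flat, every component of $Z$ dominates $W$, hence meets that open subset of $Y$; so $Z$ is irreducible. The singular point of the chart $V$ of Section 5 lies over a fixed point of $T$, so $\psi$ is étale above it, and $Z$ has a point étale over the point $xy=z^n$.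

**Step 3.** *We build $X$ so that the ramification of $\tau$ disappears upstairs.* Let $E$ be an elliptic curve and let $G\cong\mathbb Z/3n$ act on $E$ by translations, a generator acting as translation by a point of order $3n$. Let $G$ act on $S=\hat W\times_TY$ through the first factor, which is possible because $\varphi$ is $G$-invariant. The diagonal action on $E\times S$ is free, since the action on $E$ is. Put
$$X=X_n:=(E\times S)/G,\qquad q:E\times S\to X .$$
Then $q$ is étale of degree $3n$, and $X$ is a smooth projective threefold. As $\tau$ is $G$-invariant, $E\times S\to S\xrightarrow{\tau}Z$ descends to a surjective morphism $f:X\to Z$. Over a point of $Z$ lying over the open torus, $\tau$ is a $G$-torsor, so the fiber of $f$ is $(E\times G)/G\cong E$, which is connected. Lemma 1 gives $f_*\mathcal O_X=\mathcal O_Z$.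

As in Section 1, $f$ has multiple fibers. By the local form of toric maps in Step 1, $\hat p^*D_2=3n\,\hat D_b$ over the generic point of $D_2$, and $h^*\hat D_b$ is reduced because $\hat R$ does not contain $\hat D_b$. Since $q$ is étale, over the generic points of $\psi^{-1}(D_{\pm2})$ the fibers of $f$ have multiplicity $3n$, although $X$ is smooth.

## 8. The canonical class and the Iitaka volume

**Step 1.** *We express $K_S$ through $Z$.* By the double cover formula and (5),
$$K_S\sim h^*(K_{\hat W}+\varphi^*M)\sim_{\mathbb Q}h^*\hat p^*A=\tau^*\psi^*A,\qquad A:=\pi^*M-P .$$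
By (3),
$$P\sim_{\mathbb Q}\tfrac13(2F_1-E_+-E_-)+\tfrac1{3n}(2F_2-nE_+-nE_-)+E_++E_- ,$$
so
$$A\sim_{\mathbb Q}\tfrac43F_1+\Bigl(1-\tfrac2{3n}\Bigr)F_2-\tfrac13(E_++E_-).\tag{6}$$

**Step 2.** *We show that $A$ is ample and compute $A^2$.* On a complete toric variety, a $\mathbb Q$-Cartier divisor is ample if and only if it is positive on all torus-invariant curves (Cox–Little–Schenck, *Toric Varieties*, Thm. 6.3.13). From (3), (6) and the intersection numbers of Section 5,
$$A\cdot E_\pm=\tfrac1{3n}>0,$$
$$A\cdot D_{\pm1}=A\cdot F_1-A\cdot E_\pm=1-\tfrac2{3n}-\tfrac1{3n}=1-\tfrac1n>0,$$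
$$A\cdot D_{\pm2}=A\cdot F_2-n\,A\cdot E_\pm=\tfrac43-n\cdot\tfrac1{3n}=1>0 .$$
Further,
$$A^2=2\cdot\tfrac43\Bigl(1-\tfrac2{3n}\Bigr)+\tfrac19\Bigl(-\tfrac2n\Bigr)=\tfrac83-\tfrac{16}{9n}-\tfrac2{9n}=\tfrac83-\tfrac2n .$$
The class $A_Z:=\psi^*A$ is ample because $\psi$ is finite, and $A_Z^2=2A^2=\frac{16}3-\frac4n$ because $\psi$ has degree $2$.

**Step 3.** *We descend to $X$.* As $q$ is étale and $K_E=0$,
$$q^*K_X\sim\mathrm{pr}_S^*K_S\sim_{\mathbb Q}\mathrm{pr}_S^*\tau^*A_Z=q^*f^*A_Z .$$
Lemma 2, applied to $K_X-f^*A_Z$, gives $K_X\sim_{\mathbb Q}f^*A_Z$.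

**Step 4.** *We read off the Iitaka fibration.* Lemma 3 with $e=2$ and $H=A_Z$ shows that $K_X$ is semiample, $\kappa(K_X)=2$, $Z=\operatorname{Proj}\bigoplus_mH^0(X,mK_X)$, $f$ is the Iitaka fibration, and
$$\operatorname{Ivol}(K_{X_n})=A_Z^2=\tfrac{16}3-\tfrac4n\in\bigl(0,\tfrac{16}3\bigr).$$
For $n=2$ the group has order $6$ and the volume is $\frac{10}3$. All of Theorem A is now proved except the unboundedness of $\{Z_n\}$.

## 9. Measuring the $A_{n-1}$ points with Fitting ideals

An $A_{n-1}$ point has embedding dimension $3$ for every $n$, so the argument used in Section 2 for cones over rational normal curves says nothing here. All $Z_n$ are moreover birational to the one surface $Y$, so no birational invariant can help. We need an invariant of the surface itself that is bounded in families of finite type and sees $n$.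

**Definition (Fitting ideals).** If a module $\mathcal M$ has a presentation $\mathcal O^p\to\mathcal O^k\to\mathcal M\to0$, then $\mathrm{Fitt}_i(\mathcal M)$ is the ideal generated by the minors of size $k-i$ of the presentation matrix. It does not depend on the presentation, it commutes with arbitrary pullback, and it is the unit ideal wherever $\mathcal M$ is locally generated by $i$ elements. For example, $\mathrm{Fitt}_0(\mathcal O/I)=I$.

**Lemma 4.** The module $\Omega_V$ of $V=\operatorname{Spec}\mathbb C[x,y,z]/(xy-z^n)$ has $\mathrm{Fitt}_2(\Omega_V)=(x,y,z^{n-1})$, of colength $n-1$.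

*Proof.* $\Omega_V$ has generators $dx,dy,dz$ and the single relation $y\,dx+x\,dy-nz^{n-1}dz$. The minors of size $3-2=1$ are $y$, $x$ and $-nz^{n-1}$. The quotient ring is $\mathbb C[z]/(z^{n-1})$. $\square$

**Lemma 5.** Let $\mathcal Z\to\mathcal T$ be a projective morphism of schemes of finite type, let $\mathcal H$ be a relatively ample line bundle, let $i\ge0$, and let $\mathcal S\subset\mathcal Z$ be the closed subscheme defined by $\mathrm{Fitt}_i(\Omega_{\mathcal Z/\mathcal T})$. Then $\mathcal S_t\subset\mathcal Z_t$ is defined by $\mathrm{Fitt}_i(\Omega_{\mathcal Z_t})$, and the fibers $\mathcal S_t$ have only finitely many Hilbert polynomials with respect to $\mathcal H$.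

*Proof.* Both $\Omega$ and Fitting ideals commute with base change, which gives the first claim. For the second we may replace $\mathcal T$ by its reduction. By generic flatness, $\mathcal S$ is flat over a dense open subset of $\mathcal T$, and on each connected component of that subset the Hilbert polynomial is constant. Noetherian induction on the complement finishes the proof. $\square$

**End of the proof of Theorem A.** Suppose all $Z_n$ are fibers of one projective $\mathcal Z\to\mathcal T$ of finite type. Define $\mathcal S$ by $\mathrm{Fitt}_2(\Omega_{\mathcal Z/\mathcal T})$. By Lemma 5 the lengths of the zero-dimensional fibers $\mathcal S_t$ are bounded, since the Hilbert polynomial of such a fiber is the constant equal to its length.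

Let $\mathcal Z_t\cong Z_n$. At smooth points of $Z_n$ the sheaf $\Omega_{Z_n}$ is locally free of rank $2$, so $\mathrm{Fitt}_2$ is the unit ideal there. Hence $\mathcal S_t$ is supported on the singular set of the normal surface $Z_n$, which is finite, and $\mathcal S_t$ is zero-dimensional. Let $\zeta\in Z_n$ be a point at which $\psi$ is étale over the origin of $V$. Near $\zeta$ we have $\Omega_{Z_n}=\psi^*\Omega_W$, so $\mathrm{Fitt}_2(\Omega_{Z_n})$ is the pullback of $(x,y,z^{n-1})$. The local scheme of $\mathcal S_t$ at $\zeta$ is thus étale over the Artinian local scheme $\operatorname{Spec}\mathbb C[z]/(z^{n-1})$ with the same residue field $\mathbb C$, hence isomorphic to it, and has length $n-1$. Therefore $\operatorname{length}\mathcal S_t\ge n-1$. This is unbounded as $n\to\infty$, a contradiction. $\blacksquare$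

## 10. Bases of dimension $2\le e\le d-1$

This is the remaining part of Theorem B. Let $C$ be a smooth projective curve of genus $2$ and put
$$X_n^{d,e}=X_n\times E^{\,d-e-1}\times C^{\,e-2},\qquad Z_n^e=Z_n\times C^{\,e-2}.$$
The dimensions are $3+(d-e-1)+(e-2)=d$ and $e$. The variety $X_n^{d,e}$ is smooth and $Z_n^e$ is normal. Let $g:X_n^{d,e}\to Z_n^e$ be $f_n$ on the first factor, constant on $E^{d-e-1}$ and the identity on $C^{e-2}$.

**Step 1.** *We compute the Iitaka fibration and its volume.* The general fiber of $g$ is isomorphic to $E\times E^{d-e-1}$, which is connected, so $g_*\mathcal O=\mathcal O$ by Lemma 1. Since $K_{X_n}\sim_{\mathbb Q}f_n^*A_{Z_n}$ and $K_E=0$,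
$$K_{X_n^{d,e}}\sim_{\mathbb Q}g^*H_n,\qquad H_n=A_{Z_n}\boxplus K_C\boxplus\dots\boxplus K_C,$$
where $\boxplus$ denotes the sum of the pullbacks from the factors. This is ample, since each summand is ample on its factor ($\deg K_C=2$). By Lemma 3, $g$ is the Iitaka fibration, and expanding the top power,
$$\operatorname{Ivol}(K_{X_n^{d,e}})=H_n^e=\frac{e!}{2}\,2^{e-2}\Bigl(\frac{16}3-\frac4n\Bigr)<\frac{e!\,2^{e+1}}3 .$$
It is positive. So for every $\epsilon\in(0,1]$, every $\mathcal I$ and every $v\ge e!\,2^{e+1}/3$, all $Z_n^e$ belong to $\mathfrak F_e(d,\epsilon,v,\mathcal I)$, with $X$ smooth and $B=0$.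

**Step 2.** *We show that $\{Z_n^e\}_{n\ge2}$ is unbounded, with degree in the role of length.* Suppose the $Z_n^e$ occur as fibers of a projective $\mathcal Z\to\mathcal T$ of finite type. Let $\mathcal H$ be a relatively ample line bundle and $\mathcal S$ the subscheme defined by $\mathrm{Fitt}_e(\Omega_{\mathcal Z/\mathcal T})$. By Lemma 5 only finitely many Hilbert polynomials occur for the $\mathcal S_t$, so their degrees are bounded.

Let $\mathcal Z_t\cong Z_n^e$. Then $\Omega_{Z_n^e}$ is the direct sum of $\mathrm{pr}^*\Omega_{Z_n}$ and a locally free sheaf of rank $e-2$. Adding $e-2$ free generators to a presentation adds zero rows to the matrix, so $\mathrm{Fitt}_{k+e-2}(\mathcal M\oplus\mathcal O^{e-2})=\mathrm{Fitt}_k(\mathcal M)$. Hence $\mathrm{Fitt}_e(\Omega_{Z_n^e})$ is the pullback of $\mathrm{Fitt}_2(\Omega_{Z_n})$, and $\mathcal S_t$ is the product of $C^{e-2}$ with the zero-dimensional scheme studied in Section 9. It is pure of dimension $e-2$ and has multiplicity at least $n-1$ along the component $\{\zeta\}\times C^{e-2}$. Since $\mathcal H$ is an ample line bundle on $\mathcal Z_t$, the number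 $\mathcal H^{e-2}\cdot(\{\zeta\}\times C^{e-2})$ is a positive integer. So the degree of $\mathcal S_t$ is at least $n-1$, which is unbounded: a contradiction. Together with Section 4 this proves Theorem B. $\blacksquare$
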